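# Distortion below 3 from two candidates or one sampled voter

## 1. A star around the cheapest candidate

Begin with a metric picture. Take $N$ voters and a number $t\in[0,\frac12]$ such that $tN$ is an integer and $(1-2t)N\ne 1$. Draw a star with arms of length $2$ and place voters and candidates on it as follows; distances are measured along the arms.

* At the center sit two candidates $p,b$ and $tN$ voters, the *center voters*, with ranking $b>p>a>(\text{all }q\text{'s})$.
* On one arm sits a candidate $a$ at the tip, and $tN$ voters at distance $1$ from the center, with ranking $a>p>b>(\text{all }q\text{'s})$.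
* Each of the remaining $(1-2t)N$ voters $v$ has a private arm: $v$ at distance $1$ from the center, and a private candidate $q_v$ at the tip. The ranking of $v$ is $q_v>p>b>a>(\text{the other }q\text{'s})$.

The rankings agree with the distances. A center voter sees $p,b$ at distance $0$ and everything else at $2$. A voter on the arm of $a$ sees $a,p,b$ at distance $1$ and the $q$'s at $3$. A private voter $v$ sees $q_v,p,b$ at distance $1$ and everything else at $3$. Let the cost of a candidate be its average distance to the voters. Then
$$\mathrm{cost}(p)=\mathrm{cost}(b)=1-t,\qquad \mathrm{cost}(a)=2t+t+3(1-2t)=3(1-t).$$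
So $a$ costs exactly three times the optimum, for every $t$. Look at the set $A=\{p,b\}$ of candidates at the center and the block $W$ of center voters.

* $W$ is a fraction $t$ of the voters. Each voter of $W$ ranks $A$ as an initial segment, and no other voter has its first choice in $A$.
* All voters off the arm of $a$ rank all of $A$ above $a$. They form a fraction $1-t$: the number missing from unanimity equals the size of $W$.

The proof below turns on such pairs $(A,W)$, which will be called *cells*. It shows that, up to negligible errors, this is what always happens when a candidate that is guaranteed to cost at most $3$ times the optimum really costs almost $3$ times the optimum. We use this to study voting rules that randomize very little. If all of them were bad, cells would appear around optima everywhere at once, and the cells would contradict each other.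

## 2. Metric distortion and two thrifty classes of rules

An election has a finite set $V$ of $n$ voters and a finite set $C$ of $m$ candidates, all lying in a common pseudometric space with distance $d$ (distinct points may have distance $0$). Each voter $v$ reports a ranking $\sigma_v$, a strict linear order of $C$, *consistent* with $d$: if $v$ ranks $x$ above $y$, then $d(v,x)\le d(v,y)$. Equivalently, $d(x,v)<d(y,v)$ forces $v$ to rank $x$ above $y$; ties may be reported either way. The social cost is $\mathrm{SC}(c)=\sum_{v}d(v,c)$. A voting rule sees only the profile $\sigma=(\sigma_v)_{v\in V}$ and returns a probability distribution on $C$, a *lottery*.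

**Definition (distortion).** The distortion of a rule is the supremum of
$$\frac{\mathbb E_{c\sim\mathrm{rule}(\sigma)}[\mathrm{SC}(c)]}{\min_{c'\in C}\mathrm{SC}(c')}$$
over all $n,m$, all profiles $\sigma$, and all pseudometrics $d$ consistent with $\sigma$ whose minimum social cost is positive.

The rule does not know $d$; it must do well for every consistent $d$. The following facts are the background given by Charikar, Ramakrishnan, Wang and Wu, "Breaking the Metric Voting Distortion Barrier", arXiv:2306.17838 (2023), from which the problem is taken. Deterministic rules with distortion $3$ exist and $3$ is optimal among deterministic rules. Random Dictatorship, which outputs the first choice of a uniformly random voter, has distortion $3$. Every randomized rule has distortion at least about $2.112$. The rules RCB and RaDiUS introduced by these authors use randomness only to sample one voter, as Random Dictatorship does, and each alone has distortion at least $3$. Suitable randomizations between Maximal Lotteries and RCB have distortion at most $2\sqrt2$, and suitable randomizations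 between Maximal Lotteries and RaDiUS, with the parameter $\beta$ of RaDiUS drawn from a distribution, have distortion less than $2.753$. The question is whether a *minimal* amount of randomness already gets below $3$. Two classes make this precise.

* **(a) Two-candidate rules:** for every profile the output is supported on at most two candidates, with arbitrary probabilities.
* **(b) Single-voter-sampling rules:** draw one voter $v$ uniformly and output a candidate $f(\sigma_v,P)$ determined by the ranking $\sigma_v$ and the anonymous profile $P$ (the multiset of rankings). No other randomness is used.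

**Theorem A.** There are $\varepsilon_a>0$ and a two-candidate rule with distortion $\le 3-\varepsilon_a$.

**Theorem B.** There are $\varepsilon_b>0$ and a single-voter-sampling rule with distortion $\le 3-\varepsilon_b$.

**Theorem C.** Every two-candidate rule has distortion $\ge 23/9\approx 2.556$. Every single-voter-sampling rule has distortion $\ge\sqrt5\approx2.236$.

So the answer is yes for both classes. The proofs of A and B use a compactness argument and do not compute $\varepsilon_a,\varepsilon_b$. The constants in C are not claimed to be sharp, and C is not used for A and B; it is proved in Section 13.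

**Notation.** $\lambda$ is the uniform probability on $V$, and $\mathrm{unif}(W)$ the uniform probability on a voter set $W$. We use $\mathrm{cost}(x)=\mathrm{SC}(x)/n=\int d(x,v)\,d\lambda(v)$; ratios do not change. $\mathrm{top}(v)$ is the first choice of $v$. We write $x>_vy$ if $v$ ranks $x$ strictly above $y$, $x\succeq_vy$ if $x>_vy$ or $x=y$, and $c>_vS$ if $c>_vs$ for all $s\in S$. $G^c$ is the complement of a voter set $G$. When a metric $d$ and a candidate $c$ are fixed, $r_v=d(c,v)$ and $\rho=\mathrm{cost}(c)=\int r\,d\lambda$. A measure $\mu$ on $V\times V$ has a $v$-marginal (first coordinate) and a $u$-marginal (second).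

## 3. Two candidates by hand, and Random Dictatorship

Let $C=\{a,b\}$, let a fraction $w\in(0,1)$ rank $a$ first, and put $D=d(a,b)$. Suppose $b$ is optimal with $\mathrm{cost}(b)=\rho>0$ (so $r_v=d(b,v)$). A voter with $a$ first has $D\le d(a,v)+d(b,v)\le 2r_v$, so $\rho\ge wD/2$. Voters with $a$ first satisfy $d(a,v)\le r_v$, the others $d(a,v)\le r_v+D$. Hence $\mathrm{cost}(a)\le\rho+(1-w)D\le(\frac2w-1)\rho$. Random Dictatorship has expected cost at most $\rho+w(1-w)D\le(1+2(1-w))\rho$. If $a$ is optimal instead, it has ratio at most $1+2w$ by symmetry.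

So for two candidates we can do this. Let $w\ge\frac12$ be the share of the more popular candidate. If $w\ge\frac{\sqrt5-1}2$, output that candidate, with ratio at most $\frac2w-1\le\sqrt5$ (for $w=1$ the ratio is $1$). Otherwise use Random Dictatorship, with ratio at most $1+2w<\sqrt5$. On two-candidate elections this is allowed in both classes.

Random Dictatorship alone does not do this. Put the $a$-voters at $a$ and the $b$-voters midway, with $D=2$. Then $\mathrm{cost}(a)=1-w$ and $\mathrm{cost}(b)=1+w$. The expected cost of Random Dictatorship is $w(1-w)+(1-w)(1+w)=(1-w)(1+2w)$, so its ratio is $1+2w$, which tends to $3$ as $w\to1$. It is never worse than $3$, for any number of candidates: since $d(c,\mathrm{top}(u))\le r_u+d(u,\mathrm{top}(u))\le2r_u$,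
$$\int\!\!\int d(\mathrm{top}(u),v)\,d\lambda(u)\,d\lambda(v)\le\int\!\!\int(r_v+2r_u)\,d\lambda(u)\,d\lambda(v)=3\rho .$$
The next section replaces the independent pair $(v,u)$ by a coupling, so that a *single* candidate inherits the bound $3$.

## 4. Matchings, and the defect of a candidate

**Lemma 1 (matching).** Let $\omega$ be a probability on a finite voter set and $q$ a probability on a finite candidate set. There are $a\in\mathrm{supp}\,q$ and a coupling of $\omega$ and $q$ supported on pairs $(v,x)$ with $a\succeq_vx$.

*Proof.* Give each $x$ the initial weight $q_x$. Process the voters one after another. Voter $v$ is active for time $\omega_v$, and while active it decreases, at unit rate, the weight of its least preferred candidate among those of positive remaining weight. At time $s$ the total remaining weight is $1-s$, so at each time $s<1$ some candidate has positive weight. The set of candidates with positive weight shrinks with time and is finite, so one candidate $a$ has positive weight at all times $<1$. Whenever $v$ consumes $x$, $a$ still has positive weight, and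 $x$ is the least preferred such candidate, so $a\succeq_vx$. The amounts consumed form the coupling. $\square$

Let $q$ be the law of $\mathrm{top}(u)$ with $u$ uniform in a voter set $W$. Split the mass on $(v,x)$ equally among the $u\in W$ with $\mathrm{top}(u)=x$. This gives a coupling of $\omega$ with $\mathrm{unif}(W)$ supported on $\{(v,u):a\succeq_v\mathrm{top}(u)\}$, with $a\in\{\mathrm{top}(u):u\in W\}$. We call this "Lemma 1 with $\omega$ and the tops of $W$".

**Definition (defect).** For a candidate $a$, let $1-\eta(a)$ be the maximal mass of a nonnegative measure $\mu$ on $V\times V$ with both marginals $\le\lambda$, supported on $\{(v,u):a\succeq_v\mathrm{top}(u)\}$. Fix an optimal $\mu_a$ (a linear program over a compact set, so the maximum is attained).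

*Example.* With two candidates and a fraction $w$ of voters ranking $a$ first, the only forbidden pairs have both $v$ and $u$ ranking $b$ first. If $w\ge\frac12$, match the $b$-voters $v$ with $a$-voters $u$, and the rest arbitrarily; then $\eta(a)=0$. If $w<\frac12$, the $b$-voters $v$ can be matched with mass at most $w$, and the $a$-voters $v$ with mass at most $w$; both are possible simultaneously. So $\eta(a)=\max(0,1-2w)$.

*Example.* In the star, $\eta(a)=\eta(p)=\eta(b)=0$. Match $v$ to $u$ as follows: each private voter to the next private voter in a cyclic order, center voters to voters on the arm of $a$ (whose top is $a$), and voters on that arm to center voters (whose top is $b$). All three candidates satisfy the required preferences.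

Now let $(d,c)$ be given. On $\mathrm{supp}\,\mu_a$ we have $a\succeq_v\mathrm{top}(u)$, so
$$d(a,v)\le d(\mathrm{top}(u),v)\le r_v+d(c,\mathrm{top}(u))\le r_v+2r_u,\qquad d(a,c)\le2r_v+2r_u.\tag{1}$$
Let $\eta=\eta(a)<1$. Integrating the second inequality over $\mu_a$ gives $(1-\eta)d(a,c)\le4\rho$. For the cost, use the first inequality on the matched part and $d(a,v)\le r_v+d(a,c)$ on the unmatched voter mass, which is $\eta$:
$$d(a,c)\le\frac{4\rho}{1-\eta},\qquad \mathrm{cost}(a)\le3\rho+\eta\,d(a,c)\le\Big(3+\frac{4\eta}{1-\eta}\Big)\rho.\tag{2}$$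
By Lemma 1 with $\omega=\lambda$ and the tops of $V$, some candidate has defect $0$; by (2) it never costs more than $3$ times the optimum.

## 5. Thirty candidates that no candidate beats

**Lemma 2 (small winning sets).** For every finite nonempty set $Q$ of candidates there is a nonempty $S\subseteq Q$ with $|S|\le30$ and $\lambda\{v:c>_vS\}\le\frac12$ for all $c\in Q$.

*Proof* (method of Jiang–Munagala–Wang). Let $k=15$ and let $W$ be a voter set of measure $w>0$.

**Step 1: a good random tuple.** There is a distribution $\Delta$ on $k$-tuples from $Q$ with $\Pr_{S'\sim\Delta,\,v\in W}[c>_vS']\le\frac1{k+1}$ for all $c\in Q$, where $v$ is uniform in $W$. By the minimax theorem it suffices to answer every mixed strategy $\tau$ on $Q$. Answer with a tuple drawn i.i.d. from $\tau$. Then $c$ and the tuple are $k+1$ i.i.d. samples. The events "the $i$-th sample is strictly above all the others for $v$" are disjoint and equally likely, so each has probability at most $\frac1{k+1}$.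

**Step 2: one tuple that is good for half of $W$.** Call a tuple $S$ *bad for $v$* if $\Pr_{S'\sim\Delta}[\max_vS'\preceq_v\max_vS]\le\frac12$, where $\max_v$ is the favorite of $v$. Fix $v$ and put $F(y)=\Pr_{S'}[\max_vS'\preceq_vy]$, which is monotone in $y$. If $y^*$ is the $v$-best candidate with $F(y^*)\le\frac12$, then $S$ is bad for $v$ exactly when $\max_vS\preceq_vy^*$, which under $S\sim\Delta$ has probability $F(y^*)\le\frac12$. If there is no such $y^*$, the probability is $0$. Averaging over $v\in W$, some $S$ is bad only for a set $W'\subseteq W$ of measure $\le w/2$.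

**Step 3: what good buys.** If $v\in W\setminus W'$ and $c>_vS$, then $\Pr_{S'}[c>_vS']\ge\Pr_{S'}[\max_vS'\preceq_v\max_vS]>\frac12$. With Step 1, $\frac12\lambda\{v\in W\setminus W':c>_vS\}\le\frac w{16}$.

**Step 4: two rounds.** Apply this to $W_0=V$, and then, if it has positive measure, to $W_1=W_0'$, of measure $\le\frac12$; the leftover $W_2=W_1'$ has measure $\le\frac14$. For the union $S$ of the two tuples, $\lambda\{c>_vS\}\le\frac18+\frac1{16}+\frac14<\frac12$. $\square$

## 6. One limiting profile from a sequence of bad ones

Fix one of the classes and suppose its theorem is false. This section turns that assumption into three clean properties (H1)–(H3) of a single infinite object.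

**Definition (admissible lottery).** A lottery is *admissible* for a profile if, in class (a), it is supported on at most two candidates; in class (b), it is induced, through a uniformly random voter, by a map from the rankings occurring in the profile to candidates.

For example, if the rankings $ab$ and $ba$ both occur, class (b) has four maps: always $a$, always $b$, the top, the bottom.

For every $k\ge1$ there is a profile $P_k$ such that every lottery admissible for $P_k$ has ratio $>3-\frac1k$ for some consistent metric with positive optimum. Otherwise, for some $k$, choose for every profile (every anonymous profile in class (b)) an admissible lottery whose ratio is always $\le3-\frac1k$; that is a rule of the class.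

**Recollection: ultraproducts.** Fix a nonprincipal ultrafilter $\mathcal U$ on $\mathbb N$. The ultraproduct of sets $E_k$ consists of the sequences $(e_k)$, $e_k\in E_k$, modulo equality on a set of $\mathcal U$; write $[e_k]$. Constant sequences of sets give ${}^*\mathbb R\supseteq\mathbb R$ and ${}^*\mathbb N\supseteq\mathbb N$. Sets, functions, measures and metrics that come from a sequence of such objects are called *internal*. Łoś's theorem, or *transfer*, says that a first-order statement about internal objects holds iff it holds at $\mathcal U$-almost every $k$. A hyperreal is infinitesimal if its absolute value is below every positive real, and finite if it is bounded by a real; a finite $\alpha$ has a unique standard part $\mathrm{st}\,\alpha\in\mathbb R$ infinitely close to it. Write $\alpha\approx\beta$ if $\alpha-\beta$ is infinitesimal, and $\alpha\gtrsim\beta$ if $\alpha\ge\beta-(\text{infinitesimal})$.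

Not every set is internal. The set of standard numbers inside ${}^*\mathbb N$ is not: it is bounded by the infinite number $[k]$, and by transfer a nonempty bounded internal subset of ${}^*\mathbb N$ has a largest element, but if $m$ is standard so is $m+1$. Two tools follow.

* **Overspill.** An internal subset of ${}^*\mathbb N$ that contains all standard $m\ge1$ contains an infinite $m$. (Otherwise its elements $\ge1$ would be exactly the standard $m\ge1$.)
* **Underspill.** An internal set of positive hyperreals that contains all positive reals contains a positive infinitesimal. (Apply overspill to the $m$ for which $1/m$ belongs to it.)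

The ultraproduct of the $P_k$ gives internal sets $\mathbf V,\mathbf C$, an internal probability $\lambda$, and internal rankings. Metrics, couplings, measures and voter sets are internal from now on; subsets of $\mathbf C$ may be external. An internal voter set $N$ is **null** if $\lambda(N)\approx0$. Lemmas 1 and 2, the function $\eta$, the measures $\mu_a$, (1), (2) and Markov's inequality transfer. The set $S$ of Lemma 2 still has at most $30$ elements, a standard number. Put $\varepsilon=[1/k]$, a positive infinitesimal. The three properties are: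

* **(H3)** For every internal admissible lottery there are a consistent metric $d$ and $c\in\mathbf C$ with $\mathrm{cost}(c)>0$ such that the expected cost is $>(3-\varepsilon)\,\mathrm{cost}(c)$.
* **(H1)** For every infinitesimal $\eta\ge0$ there is an infinitesimal $\pi>0$ with $\eta/\pi\approx0$ such that for all $a,b\in\mathbf C$ the lottery "$a$ with probability $1-\pi$, $b$ with probability $\pi$" is admissible.
* **(H2)** For every internal $B\subseteq\mathbf C$ and all $x_1,x_2\in\mathbf C$, with $p=\lambda\{v:\mathrm{top}(v)\in B\}$, the lottery "$x_1$ with probability $p$, $x_2$ with probability $1-p$" is admissible.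

**Verification of (H3) and (H2).** (H3) is Łoś's theorem, with $c$ optimal in $P_k$. (H2) is clear in class (a); in class (b) output $x_1$ iff $\mathrm{top}(v)\in B$.

**Verification of (H1).** In class (a) take $\pi=\sqrt{\eta+\varepsilon}$. In class (b) the task is to find a set of voters, defined by rankings alone, of suitable infinitesimal measure. Call a ranking that occurs a *type*, and its measure its *weight*. For real $\zeta>0$ let $L_\zeta$ be the set of voters whose type has weight $\le\zeta$.

*First claim: $\lambda(L_\zeta)\not\approx0$ for every real $\zeta\in(0,1)$.* Suppose $\lambda(L_\zeta)\approx0$ and call types of weight $>\zeta$ heavy; there is at least one. Consider the lottery that outputs $\mathrm{top}(v)$ if $v$ has heavy type, and otherwise the top of a fixed heavy type. Let $(d,c)$ be as in (H3). For a heavy type $\sigma$ with weight $w_\sigma$, top $\mathrm{top}_\sigma$ and average radius $\bar r_\sigma$ (the average of $r$ over its voters), we have $d(\mathrm{top}_\sigma,v)\le r_v$ for $v$ of type $\sigma$, and $d(\mathrm{top}_\sigma,v)\le r_v+d(c,\mathrm{top}_\sigma)\le r_v+2r_u$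 for all $v$ and all $u$ of type $\sigma$. Averaging over $u$, $\mathrm{cost}(\mathrm{top}_\sigma)\le\rho+2(1-w_\sigma)\bar r_\sigma\le\rho+2(1-\zeta)\bar r_\sigma$. Type $\sigma$ is used with probability at most $w_\sigma+\lambda(L_\zeta)\le w_\sigma(1+\lambda(L_\zeta)/\zeta)$, and $\sum_\sigma w_\sigma\bar r_\sigma\le\rho$. So the expected cost is at most
$$\rho\big(1+2(1-\zeta)(1+\lambda(L_\zeta)/\zeta)\big)<(3-\zeta)\rho,$$
against (H3).

*Choice of $\pi$.* For standard $m\ge1$ take $\zeta=\frac1{2m}$. If $\lambda(L_\zeta)\le\frac1m$ let $R=L_\zeta$; otherwise add types from $L_\zeta$ one at a time until the measure first exceeds $\frac1{2m}$, and let $R$ be the result. Then $R$ is a union of types, $\lambda(R)\le\frac1m$, and $\lambda(R)$ is not infinitesimal; hence $\lambda(R)>0$ and $\lambda(R)\ge m\eta$. The set of $m$ for which a union of types $R$ with $0<\lambda(R)\le\frac1m$ and $\lambda(R)\ge m\eta$ exists is internal. By overspill it contains an infinite $m$. Put $\pi=\lambda(R)$ for that $m$, so $\pi\approx0$ and $\eta/\pi\le1/m\approx0$, and output $b$ iff $v\in R$.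 This proves (H1).

From now on only (H1)–(H3) are used, and we look for a contradiction. It proves Theorems A and B together.

**Definition.** $\mathcal M=\{a\in\mathbf C:\eta(a)\approx0\}$. A candidate $b$ is **tame** if $\mathrm{st}\,\eta(b)<1$.

By Lemma 1, $\mathcal M\ne\emptyset$. With two candidates and share $w$ of $a$, the example of Section 4 shows that $a\in\mathcal M$ iff $\mathrm{st}\,w\ge\frac12$, and $a$ is tame iff $\mathrm{st}\,w>0$.

**Lemma 3 (one metric that is bad for two candidates).** Let $a\in\mathcal M$. There is an infinitesimal $\theta_a\ge0$, depending only on $a$, such that for every tame $b$ there are $(d,c)$ with $\mathrm{cost}(c)>0$, $\mathrm{cost}(a)\ge(3-\theta)\mathrm{cost}(c)$ and $\mathrm{cost}(b)\ge(3-\theta_b)\mathrm{cost}(c)$, where $\theta,\theta_b\ge0$ are infinitesimal, and $\theta=\theta_a$ if $\eta(b)\le\frac12$.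

*Proof.* The idea is to play $a$ almost surely and $b$ with a tiny probability, but one much larger than all errors. Take $\pi$ from (H1) for the infinitesimal $\varepsilon+5\eta(a)$. Let $(d,c)$ be as in (H3) for $(1-\pi)a+\pi b$, and let $\alpha,\beta$ be the ratios of the costs of $a,b$ to $\mathrm{cost}(c)$. As $\eta(a)\le\frac15$, (2) gives $\alpha\le3+5\eta(a)$. From $(1-\pi)\alpha+\pi\beta>3-\varepsilon$ we get
$$\pi\beta>3-\varepsilon-(1-\pi)(3+5\eta(a))\ge3\pi-\varepsilon-5\eta(a),$$
so $\beta\ge3-\theta_b$ with $\theta_b=(\varepsilon+5\eta(a))/\pi\approx0$. Put $B=3+\frac{4\eta(b)}{1-\eta(b)}$, which is finite since $b$ is tame; $\beta\le B$ by (2). So $\alpha\ge(1-\pi)\alpha\ge3-\varepsilon-\pi B$, and $\theta=\varepsilon+\pi B$ works. If $\eta(b)\le\frac12$ then $B\le7$, and we may take $\theta=\theta_a=\varepsilon+7\pi$. $\square$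

## 7. Chains of almost unanimous preferences, and where they break

**Definition.** For nonempty $A\subseteq\mathbf C$, $b\in\mathbf C$ and real $\tau\ge 0$, write $A\succ_\tau b$ if there is an internal voter set $G$, a *witness*, with $\mathrm{st}\,\lambda(G)\ge1-\tau$, such that every $v\in G$ ranks all of $A$ strictly above $b$. Write $x\succ_\tau b$ for $\{x\}\succ_\tau b$.

In the star with infinitely many voters, $\{p,b\}\succ_ta$. Intersecting witnesses,
$$A\succ_\tau x,\quad x\succ_{\tau'}y\quad\Longrightarrow\quad A\succ_{\tau+\tau'}y.\tag{3}$$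

Here is the natural plan. Let $a,b\in\mathcal M$ and let $(d,c)$ be the common bad pair of Lemma 3, scaled to $\rho=1$. By the computation that gave (2), the slack $g=r_v+2r_u-d(a,v)\ge0$ satisfies $\int g\,d\mu_a\le3-\mathrm{cost}(a)+\eta(a)d(a,c)\approx0$. Suppose that *no appreciable mass of voters sits at $c$*: $\mathrm{st}\,\lambda\{r\le s\}\to0$ as real $s\downarrow0$. For real $s>0$ we have $\mu_a\{g>s\}\approx0$. Where $g\le s$ and $r_u>s$, $d(a,v)\ge r_v+2r_u-s>r_v$, so $c>_va$. Letting $s\downarrow0$ we get $c\succ_0a$, and in the same way $c\succ_0b$. Now climb: take $S=\{s_1,\dots,s_m\}$ from Lemma 2, put $y_1=s_1$, and let $y_i$ beat both $s_i$ and $y_{i-1}$ in the sense of $\succ_0$. By (3), $y_m$ beats every $s_i$ almost unanimously. If $y_m\in Q$, this contradicts Lemma 2.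

Some bookkeeping is missing: the $y_i$ must stay in $\mathcal M$, and the last candidate must land in the internal set $Q$. The real break is the assumption in italics. If a fraction $t$ of the voters sits at $c$, as in the star, then only $c\succ_ta$ is true, since the voters on the arm of $a$ rank $a$ first. For $t=\frac12$ two links of the chain give $\succ_1$, which says nothing. Indeed, let half of the voters rank $y>x'>x$ and half rank $x>y>x'$. Then $x'\succ_{1/2}x$ and $x\succ_{1/2}y$, but everybody ranks $y$ above $x'$.

The way past this point is to use the mass at $c$ that causes the trouble. Voters sitting at $c$ rank the candidates near $c$ first, as one initial segment. Two initial segments of the *same* ranking are nested. So two cells whose blocks share a voter are nested, and cells with disjoint blocks compete for voters in a matching of total mass $1$. This structure will let us run the chain inside one well-chosen cell, where each link loses a fraction that is zero or at most $\frac1{200}$.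

## 8. Cells

**Definition (cell).** A cell is a nonempty set $A=\bigcup_{j\in\mathbb N}A_j\subseteq\mathbf C$ with internal $A_1\subseteq A_2\subseteq\cdots$, together with internal voter sets $W_A$ and $N_A$, $N_A$ null, such that

* (c1) every $v\in W_A$ ranks each element of $A_j$ above each element of $\mathbf C\setminus A_{j+1}$, for all $j$, and $\mathrm{top}(v)\in A_1$;
* (c2) $\mathrm{top}(u)\notin A$ for all $u\notin W_A\cup N_A$.

By (c1), $A$ is an initial segment of the ranking of each $v\in W_A$: if $x\in A_j$ and $y\notin A$, then $y\notin A_{j+1}$, so $x>_vy$. Put $t(A)=\mathrm{st}\,\lambda(W_A)$.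

**Definition.** For a cell $A$ write $A\Rightarrow b$ if $b\notin A$ and $A\succ_{t(A)}b$. Let $\mathcal F$ be the set of cells $A$ with $A\Rightarrow a$ for some $a\in\mathcal M$.

Voters of $W_A$ rank $A$ above $b\notin A$, so if $G$ is a witness of $A\Rightarrow b$ then so is $G\cup W_A$. Hence we may always take $W_A\subseteq G$.

*Example (star).* In the star with an infinite number of voters and parameter $t$, let $X=\{p,b\}$ (all $X_j=X$), $W_X$ the center voters, $N_X=\emptyset$. This is a cell with $t(X)=t$, and $X\Rightarrow a\in\mathcal M$, so $X\in\mathcal F$. Also $Y=\{a\}$, with $W_Y$ the voters on the arm of $a$, is a cell with $t(Y)=t$. A fraction $t$ ranks $a$ above $p$, so $Y\Rightarrow p$ only if $t=\frac12$. In that case $X$ and $Y$ are two cells in $\mathcal F$ whose blocks are complementary halves.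

*Example (why unions).* Put candidates at $0,\xi,2\xi,\dots,M\xi$ on a line with $M$ infinite, and all voters at $0$. With $A_j=\{0,\xi,\dots,j\xi\}$, $W_A=\mathbf V$ and $N_A=\emptyset$, the set $A=\{k\xi:k\text{ standard}\}$ is a cell; it is external.

**Lemma 4 (cells).** Let $A,B$ be cells.

1. If $A\subseteq B$ then $W_A\setminus W_B$ is null and $t(A)\le t(B)$. If $W_A\cap W_B\ne\emptyset$ then $A\subseteq B$ or $B\subseteq A$.
2. If $b\in A$, $B\Rightarrow b$ with witness $G\supseteq W_B$, and $B\not\subseteq A$, then $G\cap W_A=\emptyset$; hence $t(B)\ge t(A)$ and $W_A\cap W_B=\emptyset$.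
3. If $a\in\mathcal M$ and $B\Rightarrow a$ with witness $G\supseteq W_B$, then $\lambda(G^c)\approx t(B)\le\frac12$. If moreover $B'$ is a cell with $B'\Rightarrow a$, witness $G'\supseteq W_{B'}$, and $\lambda(W_B\cap W_{B'})\approx0$, then $\lambda(G^c\cap G'^c)\approx0$.
4. If $X$ is a cell with $t(X)>0$, $a\in\mathcal M\cap X$, and $B,B'\not\subseteq X$ are cells with $B\Rightarrow a$, $B'\Rightarrow a$, then $B\subseteq B'$ or $B'\subseteq B$.
5. If $X$ is a cell with $t(X)>0$, there is a tame $b_X\in X$ with $b_X\in B$ for every cell $B\subseteq X$ with $t(B)>t(X)/2$.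
6. If $A\in\mathcal F$ then $A\cap\mathcal M\ne\emptyset$.

*Proof.* **(1) Nesting.** If $u\in W_A$ then $\mathrm{top}(u)\in A\subseteq B$, so $u\in W_B\cup N_B$ by (c2); thus $W_A\setminus W_B\subseteq N_B$. For the second claim, $A$ and $B$ are initial segments of the ranking of any $v\in W_A\cap W_B$.

**(2) A cell that attacks into $A$ without lying in $A$ avoids $W_A$.** Let $z\in B\setminus A$. Every $v\in W_A$ ranks $b\in A$ above $z$, while every $v\in G$ ranks $z\in B$ above $b$. So $W_A\subseteq G^c$, and $\lambda(W_A)\le\lambda(G^c)$, where $\mathrm{st}\,\lambda(G^c)\le t(B)$. Also $W_B\subseteq G$.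

**(3) The matching of $a$ makes the count exact.** If $v\in G$ and $u\in W_B$, then $\mathrm{top}(u)\in B$ is strictly above $a$ for $v$, so $(v,u)\notin\mathrm{supp}\,\mu_a$. Hence
$$\lambda(W_B)-\eta(a)\le\mu_a(\mathbf V\times W_B)=\mu_a(G^c\times W_B)\le\lambda(G^c),$$
because each marginal of $\mu_a$ is $\le\lambda$ with total deficit $\eta(a)\approx0$. As $\mathrm{st}\,\lambda(G^c)\le t(B)$, we get $\lambda(G^c)\approx t(B)$. From $W_B\subseteq G$, $t(B)\le1-t(B)$. For the second claim,
$$\mu_a(G^c\times W_B^c)\le\lambda(G^c)-\mu_a(G^c\times W_B)\le\lambda(G^c)-\lambda(W_B)+\eta(a)\approx0,$$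
and likewise $\mu_a(G'^c\times W_{B'}^c)\approx0$. Every $u$ lies in $W_B^c$, in $W_{B'}^c$, or in $W_B\cap W_{B'}$. So
$$\lambda(G^c\cap G'^c)-\eta(a)\le\mu_a\big((G^c\cap G'^c)\times\mathbf V\big)\le\mu_a(G^c\times W_B^c)+\mu_a(G'^c\times W_{B'}^c)+\lambda(W_B\cap W_{B'})\approx0.$$

**(4) Outside attackers of one point are nested.** Take witnesses $G\supseteq W_B$, $G'\supseteq W_{B'}$. By (2), $W_X\subseteq G^c\cap G'^c$, so this set is not null. By (3), $\lambda(W_B\cap W_{B'})\not\approx0$. Apply (1).

**(5) A central point of $X$.** Lemma 1 with $\omega=\mathrm{unif}(W_X)$ and the tops of $W_X$ gives $b_X\in\{\mathrm{top}(u):u\in W_X\}\subseteq X$ and a coupling of $\mathrm{unif}(W_X)$ with itself supported on $b_X\succeq_v\mathrm{top}(u)$. Scaled by $\lambda(W_X)$, it shows $\eta(b_X)\le1-\lambda(W_X)$, so $b_X$ is tame. Let $B\subseteq X$ be a cell with $b_X\notin B$. A voter $v\in W_B\cap W_X$ is coupled only to $u\in W_X$ with $b_X\succeq_v\mathrm{top}(u)$. As $B$ is an initial segment for $v$ and $b_X\notin B$, also $\mathrm{top}(u)\notin B$, so $u\notin W_B$. Hence $\lambda(W_B\cap W_X)\le\lambda(W_X\setminus W_B)$.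 By (1), $\lambda(W_B\cap W_X)\approx t(B)$, so $t(B)\le t(X)-t(B)$.

**(6) Cells in $\mathcal F$ contain good candidates.** Let $A\Rightarrow a\in\mathcal M$ with witness $G\supseteq W_A$, and let $e\in A$. Restrict $\mu_a$ to $v\in G$. The mass is at least $\lambda(G)-\eta(a)\approx1-t(A)$ by (3). On the restriction $u\notin W_A$, as shown in (3), and $e>_va\succeq_v\mathrm{top}(u)$. If $t(A)=0$, this proves $\eta(e)\approx0$ for every $e\in A$. If $t(A)>0$, then $\lambda(G^c)\approx t(A)>0$, and Lemma 1 with $\omega=\mathrm{unif}(G^c)$ and the tops of $W_A$ gives $e\in A$ and a coupling of $\mathrm{unif}(G^c)$ with $\mathrm{unif}(W_A)$ supported on $e\succeq_v\mathrm{top}(u)$. Add it with mass $\min(\lambda(G^c),\lambda(W_A))\approx t(A)$ to the restriction of $\mu_a$ for this $e$. The two parts have disjoint $v$-sides and disjoint $u$-sides, so the marginals stay $\le\lambda$. The total mass is $\approx1$, so $\eta(e)\approx0$. $\square$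

In the star, the tops of the center voters are all $b$, so $b_X=b$.

## 9. Every pair of candidates is attacked by a cell

**Lemma 5 (attack lemma).** For every $a\in\mathcal M$ there is an infinitesimal $\kappa_a>0$, depending only on $a$, such that the following holds. Let $b$ be tame, and optionally let $X\in\mathcal F$ with $b\in X$, $t(X)>0$ be given. There is a cell $A\in\mathcal F$, an **attacker** of $(a,b)$, with:

* (A1) $A\Rightarrow a$ and $b\notin A$;
* (A2) $A\cap\mathcal M\ne\emptyset$; and if $\eta(b)\le\frac12$ then $A$ contains $x$ with $\eta(x)\le\kappa_a$;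
* (A3) if $b\in\mathcal M$ then $A\Rightarrow b$;
* (A4) if $X$ is given and $A\not\subseteq X$ then $A\Rightarrow b$;
* (A5) if $t(A)<\frac12$, there is an internal $G$ with $\mathrm{st}\,\lambda(G)>\frac12$ such that every $v\in G$ ranks all of $A$ above $b$.

In the star with $t<\frac12$, $X=\{p,b\}$ has the properties (A1), (A3) and (A5) for the pair $(a,a)$: it satisfies $X\Rightarrow a$, and a fraction $1-t>\frac12$ ranks $X$ above $a$. The role of $\kappa_a$ is this: $\mathcal M$ is external, while Lemma 2 needs an internal set $Q$; the internal set $\{x:\eta(x)\le\kappa_a\}$ will serve.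

*Proof.* **Step 1: scales around the optimum.** We start from any bad pair and separate the distances to $c$ into clearly different sizes. Let $(d,c)$ be consistent with $\mathrm{cost}(a)\ge(3-\theta)\mathrm{cost}(c)>0$, $\theta\ge0$ infinitesimal. As $\mathrm{cost}(a)\le\rho+d(a,c)$, we have $d(a,c)\ge(2-\theta)\rho>0$; scale so that $d(a,c)=2$. Then $2\ge(2-\theta)\rho$, and $2\le\frac{4\rho}{1-\eta(a)}$ by (2), so $\frac12\lesssim\rho\lesssim1$; in particular $\rho\le\frac{11}{10}$. Let
$$t=\lim_{s\downarrow0}\mathrm{st}\,\lambda\{r\le s\}\qquad(s\text{ real; the limit is monotone}).$$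

Let $\omega_0$ be an infinitesimal with $\omega_0\ge2\theta+2\eta(a)$; it will be chosen larger later, to absorb all errors. For each standard $m\ge1$, $\lambda\{r\le\frac1m\}\ge t-\frac1m$ and $\frac1m\ge\omega_0$. By overspill both hold for some infinite $m_0$. Put $s_1=1/m_0\ge\omega_0$. For every infinitesimal $s\ge s_1$ we have $\lambda\{r\le s\}\approx t$: it is at least $\lambda\{r\le s_1\}\ge t-1/m_0$, and at most $\lambda\{r\le s'\}$ for every real $s'>0$. Set
$$\xi=s_1^{1/2},\quad K=s_1^{-1/4}\text{ (infinite)},\quad\frac{\xi}{K}=s_1^{3/4}\ge s_1,\quad K\xi=s_1^{1/4}\approx0,\quad\frac{\omega_0}{K\xi}\le s_1^{3/4}\approx0.$$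
Define
$$A_j=\{x:d(x,c)\le j\xi\},\qquad A=\bigcup_{j\in\mathbb N}A_j\ni c,\qquad W_A=\{r\le\xi/K\},\qquad N_0=\{\xi/K<r<K\xi\}.$$
Then $\lambda(W_A)\approx t$, and $N_0$ is null. So up to a null set, voters are either much closer to $c$ than $\xi$, or much farther than $\xi$. All of $A$ lies at infinitesimal distance from $c$. For $e\in\mathbf C$ put
$$G_e=\{v:d(e,v)\ge r_v+K\xi\}.$$
For $v\in G_e$ and $x\in A_j$, $d(x,v)\le r_v+j\xi<r_v+K\xi\le d(e,v)$. So *every $v\in G_e$ ranks all of $A$ above $e$.*

**Step 2: a general estimate.** It says that a matching with almost no slack forces $G_e$ to be large. Let $e\in\mathbf C$ with $\mathrm{cost}(e)\ge(3-\theta')\rho$. Let $\nu\ge0$ on $\mathbf V\times\mathbf V$ have marginals $\le\lambda$, mass $1-\eta'$ with $\eta'\approx0$, and $d(e,v)\le r_v+2r_u+\iota$ on $\mathrm{supp}\,\nu$, where $\iota\ge0$. The slack $g=r_v+2r_u+\iota-d(e,v)$ is $\ge0$ on $\mathrm{supp}\,\nu$. On the unmatched voter mass $\eta'$ use $d(e,v)\le r_v+d(e,c)$; so $\int d(e,v)\,d\nu\ge\mathrm{cost}(e)-\int_{\text{unmatched}}r_v-\eta'd(e,c)$, and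
$$\int g\,d\nu\le\rho+2\rho+\iota-\mathrm{cost}(e)+\eta'd(e,c)\le\theta'\rho+\iota+\eta'd(e,c).\tag{4}$$
*If the right side of (4) divided by $K\xi$ is infinitesimal, then $\lambda(G_e)\gtrsim1-t$.* Indeed $\nu\{g>K\xi\}\approx0$ by Markov. If $(v,u)\in\mathrm{supp}\,\nu$, $g\le K\xi$ and $u\notin W_A\cup N_0$, then $r_u\ge K\xi$ and $d(e,v)\ge r_v+2K\xi-K\xi$, so $v\in G_e$. Hence $\lambda(G_e)\ge1-\eta'-\lambda(W_A)-\lambda(N_0)-\nu\{g>K\xi\}\approx1-t$.

Apply this with $e=a$, $\nu=\mu_a$, $\iota=0$, $\theta'=\theta$, using (1). The right side of (4) is $\theta\rho+2\eta(a)\le\omega_0$. With $g=r_v+2r_u-d(a,v)$ we obtain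
$$\mu_a\{g>K\xi\}\approx0,\qquad\lambda(G_a)\gtrsim1-t.\tag{5}$$

**Step 3: $A$ is a cell in $\mathcal F$ and $A\Rightarrow a$.** For (c1), let $v\in W_A$, $x\in A_j$, $y\notin A_{j+1}$. Then
$$d(x,v)\le j\xi+\xi/K<(j+1)\xi-\xi/K<d(y,v),$$
so $x>_vy$. Also $d(\mathrm{top}(v),c)\le2r_v\le2\xi/K\le\xi$, so $\mathrm{top}(v)\in A_1$. For (c2) let $N_A=\{u\notin W_A:d(\mathrm{top}(u),c)<K\xi\}$. If $u\notin W_A\cup N_A$, then $d(\mathrm{top}(u),c)\ge K\xi>j\xi$ for all standard $j$, so $\mathrm{top}(u)\notin A$.

$N_A$ is null: if $u\in N_A\setminus N_0$ then $r_u\ge K\xi$, and on $\mathrm{supp}\,\mu_a$ we have $d(a,v)\le d(\mathrm{top}(u),v)\le r_v+d(c,\mathrm{top}(u))<r_v+K\xi$, so $g>2K\xi-K\xi=K\xi$. By (5), $\lambda(N_A)\le\lambda(N_0)+\mu_a\{g>K\xi\}+\eta(a)\approx0$. So $A$ is a cell with $t(A)=t$.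

Moreover $t\le\frac12$: by (1), $r_v+r_u\ge1$ on $\mathrm{supp}\,\mu_a$. If $u\in W_A$, its partners $v$ have $r_v\ge1-\xi/K>\xi/K$, so $v\notin W_A$; thus $\lambda(W_A)-\eta(a)\le1-\lambda(W_A)$. Finally $G_a$ is a witness for $A\succ_ta$ by (5), and $a\notin A$ since $d(a,c)=2$. So $A\Rightarrow a$, $A\in\mathcal F$, and $A\cap\mathcal M\ne\emptyset$ by Lemma 4(6).

**Step 4: the definition of $\kappa_a$.** We want a bound on defects that is uniform in $b$. Let $\theta_a$ be as in Lemma 3. Let $\Theta$ be the internal set of $\epsilon'>0$ such that for all consistent $(d,c)$ with $\mathrm{cost}(a)\ge(3-\theta_a)\mathrm{cost}(c)>0$ there is $x$ with $d(x,c)\le\epsilon'd(a,c)$ and $\eta(x)\le\epsilon'$. Steps 1–3 with $\theta=\theta_a$ and $x\in A\cap\mathcal M$ show that $\Theta$ contains every real $\epsilon'>0$. By underspill $\Theta$ contains a positive infinitesimal $\kappa_a$.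

**Step 5: the pair $(a,b)$.** Take $(d,c),\theta,\theta_b$ from Lemma 3 for this $a$ and $b$, and run Steps 1–3 with $\omega_0$ at least each of the following infinitesimals that apply:

* $2\theta+2\eta(a)$;
* $2\kappa_a$, if $\eta(b)\le\frac12$;
* $2\theta_b+8\eta(b)$, if $b\in\mathcal M$;
* $2\theta_b+\eta'\big(\frac4{\lambda(W_X)}+1\big)$, if $X$ is given, where $\eta'\approx0$ is defined in the proof of (A4) and depends only on $X$.

Put $D_b=d(b,c)$ in the scaling $d(a,c)=2$.

**(A1).** $A\Rightarrow a$ is Step 3. If $b\in A_j$, then $\mathrm{cost}(b)\le\rho+j\xi$ with $\rho\gtrsim\frac12$, so the ratio is $\lesssim1$, contradicting $\mathrm{cost}(b)\ge(3-\theta_b)\rho$. So $b\notin A$.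

**(A2).** The first part is Step 3. If $\eta(b)\le\frac12$ then $\theta=\theta_a$, so by the choice of $\kappa_a\in\Theta$ there is $x$ with $\eta(x)\le\kappa_a$ and $d(x,c)\le2\kappa_a\le\omega_0\le s_1\le\xi$. So $x\in A_1$.

**(A3).** Let $b\in\mathcal M$. Apply Step 2 with $e=b$, $\nu=\mu_b$, $\iota=0$. By (2), $D_b\le\frac{4\rho}{1-\eta(b)}\le8$, so the right side of (4) is $\theta_b\rho+\eta(b)D_b\le\omega_0$. So $\lambda(G_b)\gtrsim1-t$; as $b\notin A$, $A\Rightarrow b$.

**(A4).** Now $b$ need not be in $\mathcal M$, so we build a matching for it from the cell $X$. Let $X\Rightarrow a'\in\mathcal M$ with witness $G'\supseteq W_X$; by Lemma 4(3), $\lambda(G'^c)\approx t(X)\approx\lambda(W_X)$. Let $\nu$ be the sum of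

* $\mu_{a'}$ restricted to $v\in G'$, of mass $\approx1-t(X)$, which involves only $u\notin W_X$ (shown in Lemma 4(3));
* a product coupling of $G'^c$ with $W_X$, of mass $\min(\lambda(G'^c),\lambda(W_X))$.

Then $\nu$ has marginals $\le\lambda$ and mass $1-\eta'$ with $\eta'\approx0$. It depends only on $X$ (with $a',G'$ fixed), so it could be used in the choice of $\omega_0$. Suppose $A\not\subseteq X$ and let $z\in A\setminus X$, $d(z,c)\le j\xi$ with $j$ standard. Each $u\in W_X$ ranks $b\in X$ above $z\notin X$, so $d(b,u)\le d(z,u)\le r_u+j\xi$ and $D_b\le2r_u+j\xi$. Averaging over $W_X$,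
$$D_b\le\frac{2\rho}{\lambda(W_X)}+j\xi\le\frac4{\lambda(W_X)}+1.$$
On the first part of $\nu$, $v\in G'$ gives $b>_va'\succeq_v\mathrm{top}(u)$, so $d(b,v)\le d(\mathrm{top}(u),v)\le r_v+2r_u$. On the second part $u\in W_X$, so $d(b,v)\le r_v+D_b\le r_v+2r_u+j\xi$. Apply Step 2 with $e=b$, this $\nu$, and $\iota=j\xi$. The right side of (4) is $\theta_b\rho+j\xi+\eta'D_b\le\omega_0+j\xi$, and $(\omega_0+j\xi)/(K\xi)\approx0$ because $j/K\approx0$. So $\lambda(G_b)\gtrsim1-t$ and $A\Rightarrow b$.

**(A5).** For $v\notin G_b$ we have $d(b,v)<r_v+K\xi$, so $D_b\le2r_v+K\xi$. Hence $\mathrm{cost}(b)\le\rho+D_b\lambda(G_b)+K\xi$. Let $h=\mathrm{st}\,\lambda(G_b)$, $D=\mathrm{st}\,D_b$ (finite by (2), as $b$ is tame), and $\hat\rho=\mathrm{st}\,\rho\ge\frac12$. Then $\mathrm{cost}(b)\ge(3-\theta_b)\rho$ gives $Dh\ge2\hat\rho$, so $h>0$. Splitting $\rho=\int r\,d\lambda$ over $G_b$ and its complement,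
$$\hat\rho\ge\mathrm{st}\!\int_{G_b}r\,d\lambda+(1-h)\frac D2\ge\mathrm{st}\!\int_{G_b}r\,d\lambda+\frac{1-h}h\hat\rho.$$
So $h\ge\frac12$. If $h=\frac12$, then $\int_{G_b}r\,d\lambda\approx0$, so by Markov $\mathrm{st}\,\lambda\{r\le s\}\ge\frac12$ for all real $s>0$, that is, $t\ge\frac12$. So $t<\frac12$ implies $h>\frac12$, and $G=G_b$ works. $\square$

## 10. All cells weightless

Suppose $t(A)=0$ for all $A\in\mathcal F$ (**Case 0**). Here the plan of Section 7 works as it stands, with Lemma 5 doing the bookkeeping.

Let $a\in\mathcal M$ and $Q=\{x:\eta(x)\le\kappa_a\}$. This set is internal and contained in $\mathcal M$; it is nonempty by (A2) for an attacker of $(a,a)$. Let $S=\{s_1,\dots,s_m\}\subseteq Q$ be as in Lemma 2. Put $y_1=s_1$, and for $i\ge2$ let $y_i\in A_i\cap\mathcal M$, where $A_i$ is an attacker of $(s_i,y_{i-1})$. By (A1), (A3) and $t(A_i)=0$ we have $y_i\succ_0s_i$ and $y_i\succ_0y_{i-1}$. So $y_m\succ_0 s_i$ for $i<m$ by (3); for $i=m$ this is direct, or $y_m=s_m$ if $m=1$. By (A2) an attacker of $(a,y_m)$ contains $x$ with $\eta(x)\le\kappa_a$; so $x\in Q$,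 and $x\succ_0y_m$ by (A3). Thus $\lambda\{v:x>_vS\}\approx1$, contradicting Lemma 2. *Case 0 is impossible.*

## 11. Two complementary half-cells

Suppose there are $X,Y\in\mathcal F$ with $t(X)=t(Y)=\frac12$ and $\lambda(W_X\cap W_Y)\approx0$ (**Case S**). The star with $t=\frac12$ has such cells. There $X\cap Y=\emptyset$, and Step 3 below would already be a contradiction, since it produces an element of $X\cap Y$.

If $W_X\cap W_Y\ne\emptyset$, Lemma 4(1) would make $X,Y$ comparable and give $\lambda(W_X\cap W_Y)\approx\frac12$. So $W_X\cap W_Y=\emptyset$ and $\lambda(W_X\cup W_Y)\approx1$. Let $I=X\cap Y$. By (c2), a voter with top in $I$ lies in $(W_X\cup N_X)\cap(W_Y\cup N_Y)\subseteq N_X\cup N_Y$, a null set.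

**Step 1: $I\subseteq\mathcal M$.** Let $x\in I$, $v\in W_X$, $u\in W_Y\setminus N_X$. Then $u\notin W_X\cup N_X$, so $\mathrm{top}(u)\notin X$ and $x>_v\mathrm{top}(u)$. The same holds with $X,Y$ exchanged. Couple $W_X$ with $W_Y\setminus N_X$ and $W_Y$ with $W_X\setminus N_Y$ by product couplings; the total mass is $\approx1$, so $\eta(x)\approx0$.

**Step 2: attackers of pairs in $I$ are of three kinds.** Let $w,y\in I$ and let $A$ be an attacker of $(w,y)$; by (A1) and (A3), $A\Rightarrow w$ and $A\Rightarrow y$. If $A\not\subseteq X$, then by Lemma 4(2),(3) (with $w\in X$) $t(A)=\frac12$ and $W_A\cap W_X=\emptyset$. So $W_A$ meets $W_Y$, and $A\subseteq Y$ or $Y\subseteq A$; the latter fails as $w\in Y\setminus A$. The same holds with $X,Y$ exchanged. So one of the following holds: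

* (i) $A\subseteq I$; then $t(A)=0$, since voters of $W_A$ have tops in $I$;
* (ii) $A\subseteq X$, $A\not\subseteq Y$, $t(A)=\frac12$;
* (iii) $A\subseteq Y$, $A\not\subseteq X$, $t(A)=\frac12$.

**Step 3: the half–half lottery produces a point of $I$.** This is the only use of (H2). By Lemma 1 choose $x_1\in X$ and a coupling $\mu_1$ of $\lambda$ and $\mathrm{unif}(W_X)$ with $x_1\succeq_v\mathrm{top}(u)$ on the support; similarly $x_2\in Y$ and $\mu_2$ with $W_Y$. Use (H2) with $B=X_1$: since $W_X\subseteq\{v:\mathrm{top}(v)\in X_1\}\subseteq W_X\cup N_X$, $p\approx\frac12$. Let $(d,c)$ be given by (H3), scaled to $\rho=1$. Let $\rho_X,\rho_Y$ be the averages of $r$ over $W_X,W_Y$ (finite), and $S_i=\int(r_v+2r_u-d(x_i,v))\,d\mu_i$; the integrand is $\ge0$ on $\mathrm{supp}\,\mu_i$, as in (1). The $v$-marginal of $\mu_i$ is $\lambda$, so $\mathrm{cost}(x_1)=1+2\rho_X-S_1$, $\mathrm{cost}(x_2)=1+2\rho_Y-S_2$, and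
$$3-\varepsilon<1+2p\rho_X+2(1-p)\rho_Y-pS_1-(1-p)S_2,\qquad p\rho_X+(1-p)\rho_Y\approx\int_{W_X\cup W_Y}r\,d\lambda\le1.$$
So $S_1\approx S_2\approx0$ and $\rho_X+\rho_Y\approx2$.

Let $Z=\{z:d(z,c)\approx0\}$. *Claim: $Z\subseteq I$.* Suppose $z\in Z\setminus X$. For $v\in W_X$, $x\in X$ we have $x>_vz$, so $d(x,v)\le d(z,v)\le r_v+d(z,c)$. With $x=x_1$ this gives $2r_u\le(r_v+2r_u-d(x_1,v))+d(z,c)$ whenever $v\in W_X$, so $\int_{v\in W_X}2r_u\,d\mu_1\le S_1+d(z,c)\approx0$. The mass $\mu_1(W_X\times\mathbf V)=\lambda(W_X)$ is $\approx\frac12$, so some $u\in W_X$ has $r_u\approx0$. Then for all $x\in X$, $d(x,c)\le d(x,u)+r_u\le2r_u+d(z,c)\approx0$; so $X\subseteq Z$. In particular $\mathrm{cost}(x_1)\lesssim1$, and $S_1\approx0$ gives $\rho_X\approx0$. Pick $u\in W_X\setminus N_Y$. As $u\notin W_Y$, $z'=\mathrm{top}(u)\in X\setminus Y$ by (c1) and (c2), and $z'\in Z$. So $z'\in Z\setminus Y$, and the same argument with $X,Y$ exchanged gives $\rho_Y\approx0$. This contradicts $\rho_X+\rho_Y\approx2$. The case $z\in Z\setminus Y$ is symmetric.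

So $y_0:=c\in I$. *Claim: $y_0\succ_0x_1$ and $y_0\succ_0x_2$.* Let $\ell=\lim_{s\downarrow0}\mathrm{st}\,\lambda\{r\le s\}$. If $\ell>0$, overspill applied to $\{m:\lambda\{r\le\frac1m\}\ge\frac\ell2\}$ gives an infinitesimal $s_1$ with $\{r\le s_1\}$ not null. Its voters have $d(\mathrm{top}(u),c)\le2s_1$, so their tops lie in $Z\subseteq I$, which is possible only for a null set. So $\ell=0$: for each real $\epsilon'>0$ there is a real $s>0$ with $\lambda\{r\le s\}<\epsilon'$. The $u$-marginal of $\mu_i$ is at most $\lambda/\lambda(W)$ with $W=W_X$ or $W_Y$, and $1/\lambda(W)\approx2$. So $\mu_i\{r_u\le s\}$ is at most $2\epsilon'$ up to an infinitesimal, while $\mu_i\{r_v+2r_u-d(x_i,v)>s\}\approx0$ by Markov. Outside these sets $d(x_i,v)\ge r_v+2r_u-s>r_v$, so $c>_vx_i$. As the $v$-marginal of $\mu_i$ is $\lambda$, $\lambda\{c>_vx_i\}\gtrsim1-2\epsilon'$. Let $\epsilon'\to0$.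

**Step 4: points that beat $x_1,x_2$ have attackers inside $I$.** Let $w,y\in I$ with $y\succ_0x_1$ and $y\succ_0x_2$. *Every attacker $A$ of $(w,y)$ is of kind (i).* Suppose (ii). By Lemma 4(1) $W_A\setminus W_X$ is null, and as $t(A)=t(X)$, so is $W_X\setminus W_A$. If $x_1\notin A$, then for $v\in W_A$ any $\mu_1$-partner $u\in W_X$ has $x_1\succeq_v\mathrm{top}(u)$, so $\mathrm{top}(u)\notin A$ and $u\in W_X\setminus W_A$. Hence $\lambda(W_A)=\mu_1(W_A\times\mathbf V)\le\lambda(W_X\setminus W_A)/\lambda(W_X)\approx0$, a contradiction. So $x_1\in A$, and $A\Rightarrow y$ gives $\mathrm{st}\,\lambda\{x_1>_vy\}\ge\frac12$, contradicting $y\succ_0x_1$. Kind (iii) is symmetric, with $x_2$.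

**Step 5: the chain inside $I$.** Fix $a\in I$ (nonempty, as $y_0\in I$), say $a\in X_j\cap Y_{j'}$, and let $Q=X_{j+1}\cap Y_{j'+1}\subseteq I$; it is internal and contains $a$. Let $S=\{s_1,\dots,s_m\}\subseteq Q$, $m\le30$, be as in Lemma 2. For $i=1,\dots,m$ let inductively $y_i\in A_i$, where $A_i$ is an attacker of $(s_i,y_{i-1})$. By Step 4, $A_i\subseteq I$ and $t(A_i)=0$. Then $y_i\in I$, $y_i\succ_0s_i$, $y_i\succ_0y_{i-1}$, and hence $y_i\succ_0x_1,x_2$, so the induction continues. By (3), $y_m\succ_0s_i$ for all $i$. Let $A$ be an attacker of $(a,y_m)$; again $A\subseteq I$ and $t(A)=0$. Let $x\in A$. As $x\succ_0a$, some $v\in W_X$ has $x>_va$, and $a\in X_j$, so by (c1) $x\in X_{j+1}$; likewise $x\in Y_{j'+1}$. So $x\in Q$, and $x\succ_0y_m$ gives $\lambda\{v:x>_vS\}\approx1$, contradicting Lemma 2. *Case S is impossible.*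

## 12. Free and robust candidates in a light or minimal cell

From now on Case S does not occur and some $A\in\mathcal F$ has $t(A)>0$. We choose a cell $X$ in which attackers lose almost nothing, and confine the chain to it. What could go wrong is that a point of $X$ is attacked from outside $X$, or by a big cell inside $X$. "Free" and "robust" exclude these two dangers.

**Choice of $X$.** Let $\delta_*=\frac1{200}$. Choose $X\in\mathcal F$ with $\tau:=t(X)>0$ such that either

* **(Light)** $\tau\le\delta_*$, or
* **(Gap)** every $A\in\mathcal F$ has $t(A)=0$ or $t(A)>\tau/2$.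

This is possible: if no $A\in\mathcal F$ has $0<t(A)\le\delta_*$, the infimum of the positive values of $t$ on $\mathcal F$ is positive; take $t(X)$ less than twice it. Put $\delta'=\delta_*$ in case (Light) and $\delta'=0$ in case (Gap); if both hold, use (Light). Let $b=b_X$ from Lemma 4(5). By Lemma 4(3), $t\le\frac12$ on $\mathcal F$.

**Definition.** Call $A\in\mathcal F$ **inner** if $A\subseteq X$, and **outer** otherwise. Let $p\in\mathcal M\cap X$ (nonempty by Lemma 4(6)). Call $p$ **free** if no outer $A\in\mathcal F$ has $A\Rightarrow p$. Call $p$ **robust** if $\mathrm{st}\,\lambda\{v:p>_vb\}>\tau$.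

*Example.* Take the star with infinitely many voters, $0<t<\frac12$ and $X=\{p,b\}$, so $b_X=b$ and $\tau=t$. All voters except the center voters rank $p$ above $b$, a fraction $1-t>t$, so $p$ is robust; $b$ is not. Both are free. An outer $A$ contains $a$ or some $q_v$. If $A\Rightarrow p$ or $A\Rightarrow b$, a fraction of standard part $\ge1-t(A)\ge\frac12$ would rank that element above $p$, respectively $b$; but only a fraction $t<\frac12$, respectively an infinitesimal one, does. For $t=\frac12$, $\{a\}\Rightarrow p$, so $p$ is not free, and $p$ is not robust either.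

Lemma 4 gives two facts.

* **(f1)** If $A$ is inner, then $t(A)\le\tau$ and $W_A\setminus W_X$ is null; and if $t(A)>\tau/2$, then $b\in A$.
* **(f2)** If $A$ is outer and $A\Rightarrow p\in\mathcal M\cap X$, then $t(A)\ge\tau$ and $W_A\cap W_X=\emptyset$ (Lemma 4(2)). In particular $t(A)=\tau=\frac12$ is impossible, since Case S is excluded. Any two such $A$ (same $p$) are comparable (Lemma 4(4)).

For a non-free $p$ let $m(p)=\inf\{t(A):A\text{ outer},\,A\Rightarrow p\}\ge\tau>0$.

The next lemma is for repairing a point that is not free: attack it together with the central point $b_B$ of a nearly lightest outer attacker $B$.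

**Lemma 6.** Let $p\in\mathcal M\cap X$ be non-free, $B$ outer, $B\Rightarrow p$, $t(B)<2m(p)$. Let $E$ be an attacker of $(p,b_B)$ (Lemma 5 with prescribed cell $B$; note $B\in\mathcal F$ and $t(B)\ge\tau>0$). Then $E$ is inner, and either

* (i) $E\not\subseteq B$, $t(E)=t(B)=\tau$, $b\in E$, $E\Rightarrow b_B$; or
* (ii) $E\subseteq B$, $t(E)=0$, and every $p'\in E\cap\mathcal M$ is free, lies in $X\cap B$, and satisfies $p'\succ_0p$.

*Proof.* By (A1), $E\Rightarrow p$ and $b_B\notin E$.

**Step 1: $E$ is inner.** If $E$ is outer, it is comparable to $B$ by (f2). $B\subseteq E$ gives $b_B\in E$, a contradiction. If $E\subseteq B$, then $t(E)\ge m(p)>t(B)/2$, so $b_B\in E$ by Lemma 4(5), again a contradiction.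

**Step 2: $E\not\subseteq B$.** By (A4) $E\Rightarrow b_B$, so $t(E)\ge t(B)\ge\tau$ by Lemma 4(2) (applied to the cell $B\ni b_B$), and $t(E)\le\tau$ by (f1). So $t(E)=t(B)=\tau$, and $b\in E$ by (f1). This is (i).

**Step 3: $E\subseteq B$.** By Lemma 4(1) $W_E$ is contained up to null sets in $W_X\cap W_B$, which is empty by (f2). So $t(E)=0$. Let $p'\in E\cap\mathcal M$. Then $p'\in X\cap B$, $p'\succ_0p$, and by (A5) $\mathrm{st}\,\lambda\{p'>_vb_B\}>\frac12$. To see that $p'$ is free, suppose $Y\in\mathcal F$ is outer with $Y\Rightarrow p'$. Since $p'\succ_0p$, $Y\succ_{t(Y)}p$ by (3). The witness has standard measure at least $1-t(Y)\ge\frac12>0$, and its voters rank all of $Y$ strictly above $p$, so $p\notin Y$. Thus $Y\Rightarrow p$, and $Y$ is comparable to $B$ by (f2). If $B\subseteq Y$, then $p'\in Y$, contradicting $Y\Rightarrow p'$. If $Y\subseteq B$, then $t(Y)\ge m(p)>t(B)/2$, so $b_B\in Y$ by Lemma 4(5), and $\mathrm{st}\,\lambda\{b_B>_vp'\}\ge1-t(Y)\ge\frac12$, contradicting $\mathrm{st}\,\lambda\{p'>_vb_B\}>\frac12$. So $p'$ is free. $\square$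

**Lemma 7.** For every $p\in\mathcal M\cap X$ there is a free robust $p^*\in\mathcal M\cap X$ with $p^*\succ_{\delta'}p$.

*Proof.* Let $A$ be an attacker of $(p,b)$ with prescribed cell $X$.

**Case 1: $A$ inner.** As $b\notin A$, (f1) gives $t(A)\le\tau/2\le\frac14$. So $t(A)=0$ in case (Gap), and $t(A)\le\tau\le\delta_*$ in case (Light). Thus $t(A)\le\delta'$. Pick $p_1\in A\cap\mathcal M\subseteq X$. Then $p_1\succ_{\delta'}p$, and by (A5) $\mathrm{st}\,\lambda\{p_1>_vb\}>\frac12\ge\tau$, so $p_1$ is robust. If $p_1$ is free, take $p^*=p_1$. Otherwise apply Lemma 6 to $p_1$ and some outer $B\Rightarrow p_1$ with $t(B)<2m(p_1)$. Alternative (i) is impossible: $b\in E\Rightarrow p_1$ with $t(E)=\tau$ would give $\mathrm{st}\,\lambda\{b>_vp_1\}\ge1-\tau$, contradicting robustness. In (ii) take $p^*=p'\in E\cap\mathcal M$ (nonempty by (A2)). It is free, $p'\succ_0p_1\succ_{\delta'}p$, and $p'\succ_0p_1$ makes it robust.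

**Case 2: $A$ outer.** Then $A\Rightarrow p$ by (A1), and $A\Rightarrow b$ by (A4). So $p$ is non-free. First we find an outer $B\Rightarrow p$ with $B\subseteq A$ and $t(B)<2m(p)$. Take an outer $B'\Rightarrow p$ with $t(B')<2m(p)$. If $B'\subseteq A$ let $B=B'$; otherwise $A\subseteq B'$ by (f2), $t(A)\le t(B')$, and $B=A$ works. Apply Lemma 6 to $p,B$.

In (i): $\mathrm{st}\,\lambda\{b>_vb_B\}\ge1-\tau$, as $b\in E\Rightarrow b_B$ and $t(E)=\tau$; and $\mathrm{st}\,\lambda\{b_B>_vb\}\ge1-t(A)$, as $b_B\in B\subseteq A\Rightarrow b$. So $\tau+t(A)\ge1$, that is, $\tau=t(A)=\frac12$, excluded by (f2).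

In (ii): take $p^*=p'\in E\cap\mathcal M$ (nonempty by (A2)); it is free and $p'\succ_0p$. As $p'\in B\subseteq A\Rightarrow b$, $\mathrm{st}\,\lambda\{p'>_vb\}\ge1-t(A)\ge\frac12\ge\tau$. Equality $\mathrm{st}\,\lambda\{p'>_vb\}=\tau$ would force $t(A)=\tau=\frac12$, excluded by (f2). So $p'$ is robust. $\square$

The next lemma says that a link of the chain which starts from a free point loses at most $\delta'$ and stays in $X$.

**Lemma 8.** Let $w\in\mathcal M\cap X$ be free and $y\in\mathcal M\cap X$, robust in case (Gap). Every attacker $A$ of $(w,y)$ is inner with $t(A)\le\delta'$. So each $y'\in A$ satisfies $y'\succ_{\delta'}w$ and $y'\succ_{\delta'}y$, and in case (Gap) each $y'\in A\cap\mathcal M$ is robust.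

*Proof.* By (A1), (A3), $A\Rightarrow w$ and $A\Rightarrow y$. $A$ is inner as $w$ is free. In case (Light), $t(A)\le\tau\le\delta_*$. In case (Gap), if $t(A)\ne0$ then $t(A)>\tau/2$, so $b\in A$ by (f1), and $\mathrm{st}\,\lambda\{b>_vy\}\ge1-t(A)\ge1-\tau$, contradicting robustness of $y$. So $t(A)=0$, and $y'\succ_0y$ makes $y'$ robust. $\square$

**End of the proof of Theorems A and B.** By Lemma 7 fix a free robust $a\in\mathcal M\cap X$, say $a\in X_j$.

**Step 1: all attackers of $a$ lie in an internal part of $X$.** *If $A\in\mathcal F$ and $A\Rightarrow a$, then $A\subseteq X_{j+1}$.* $A$ is inner, as $a$ is free. Some $v\in W_X$ ranks all of $A$ above $a$. Indeed, if $t(A)>0$ take $v\in W_A\cap W_X$, which is nonempty since $W_A\setminus W_X$ is null, and recall $a\notin A$; if $t(A)=0$ the witness set has measure $\approx1$ and meets $W_X$. Since $a\in X_j$, (c1) shows that $v$ ranks $a$ above everything outside $X_{j+1}$, so $A\subseteq X_{j+1}$.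

**Step 2: the set $Q$.** Let $Q=\{x\in X_{j+1}:\eta(x)\le\kappa_a\}$. It is internal, contained in $\mathcal M\cap X$, and nonempty by (A2) and Step 1 for an attacker of $(a,a)$. Let $S=\{s_1,\dots,s_m\}\subseteq Q$, $m\le30$, be as in Lemma 2, and let $s_i^*$ be obtained from $s_i$ by Lemma 7.

**Step 3: the chain.** Put $y_1=s_1^*$; for $i\ge2$ let $y_i\in A_i\cap\mathcal M$, where $A_i$ is an attacker of $(s_i^*,y_{i-1})$. By Lemma 8, inductively, $y_i\in\mathcal M\cap X$, $y_i$ is robust in case (Gap), and $y_i\succ_{\delta'}s_i^*$, $y_i\succ_{\delta'}y_{i-1}$. By Lemma 8 an attacker $A$ of $(a,y_m)$ satisfies $A\succ_{\delta'}y_m$, and by (A2) it contains $x$ with $\eta(x)\le\kappa_a$. By Step 1, $x\in Q$.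

**Step 4: counting.** For every $i$ there is a chain: $x$ above $y_m$, down to $y_i$, then $y_i$ above $s_i^*$ (for $i\ge2$; $y_1=s_1^*$), then $s_i^*$ above $s_i$. Altogether at most $1+29+29+30=89$ relations $\succ_{\delta'}$ are used. Intersecting all their witnesses,
$$\mathrm{st}\,\lambda\{v:x>_vS\}\ge1-89\,\delta'\ge1-\tfrac{89}{200}>\tfrac12,$$
contradicting Lemma 2, as $x\in Q$.

Case 0, Case S and the case of this section are exhaustive, and all are contradictory. This proves Theorems A and B. $\blacksquare$

## 13. Two-level metrics and the lower bounds $23/9$ and $\sqrt5$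

**The metrics.** Let $\emptyset\ne A\subsetneq C$, and let $T(A)$ be the set (and also the fraction) of voters ranking all of $A$ above all of $C\setminus A$; assume the fraction is $<1$. For $v\in T(A)$ put $d(v,x)=0$ for $x\in A$ and $2$ for $x\notin A$. For $v\notin T(A)$ put $d(v,x)=3$ if $x\notin A$ and $v$ ranks $x$ below all of $A$, and $d(v,x)=1$ otherwise.

**Consistency.** For $v\in T(A)$ it is clear. Let $v\notin T(A)$, $d(v,x)=3$ and $d(v,x')=1$. Either $x'\in A$, hence above $x$; or $x'\notin A$ is above some element of $A$, hence above $x$.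

**Extension to a pseudometric.** Use shortest paths; we must check that a path never beats the direct edge, and for this it is enough that $d(v,x)\le d(v,y)+d(v',y)+d(v',x)$ always holds (then shorten a path three edges at a time).

* $d(v,x)=3$: then $v\notin T(A)$ and $x\notin A$. If $v'\in T(A)$ the right side is $\ge1+0+2$; otherwise it is $\ge1+1+1$.
* $d(v,x)=2$: then $x\notin A$. If $v'\in T(A)$ the last term is $2$; otherwise the last two terms are $\ge1$ each.
* $d(v,x)=1$: then $v\notin T(A)$ and the first term is $\ge1$.

**Costs.** Elements of $A$ cost $1-T(A)>0$. For $x\notin A$ let $\{A>x\}\supseteq T(A)$ be the set of voters ranking all of $A$ above $x$. Voters in $T(A)$ contribute $2$, other voters $1$, plus $2$ if they lie in $\{A>x\}$; so the cost of $x$ is $(1-T(A))+2\lambda\{A>x\}$. Hence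
$$x\notin A\text{ has ratio }1+\frac{2\lambda\{A>x\}}{1-T(A)},\qquad x\in A\text{ has ratio }1.\tag{6}$$

**Two-candidate rules: distortion $\ge23/9$.** Let $L\ge2$. The candidates form clusters $C_0,C_1,C_2$, each a copy of $\mathbb Z_L$. The voters are the pairs $(g,s)\in\mathbb Z_3\times\mathbb Z_L$; voter $(g,s)$ ranks the clusters in the order $g,g+1,g+2$, and inside each cluster ranks $s,s+1,\dots,s-1$. Consider an output supported on at most two candidates.

* If all output candidates lie in one cluster $C_i$, use $A=C_{i-1}$. Then $T(A)=\frac13$ (the voters with $g=i-1$), and $\lambda\{A>x\}=\frac23$ for $x\in C_i$ (those with $g=i-1$ or $g=i+1$). By (6) the ratio is $3$.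
* Otherwise, by cyclic symmetry, the output is $a\in C_0$ with probability $p$ and $b\in C_1$ with probability $1-p$. Let $A=\{a'\}$, with $a'$ the cyclic predecessor of $a$ in $C_0$. Only voters with $s=a$ rank $a$ above $a'$, so $\lambda\{a'>a\}=1-\frac1L$, and $\lambda\{a'>b\}=\frac23$. The ratio is at least $1+2[p(1-\frac1L)+\frac23(1-p)]$. With $A=\{b'\}$, $b'$ the predecessor of $b$ in $C_1$, we have $\lambda\{b'>b\}=1-\frac1L$ and $\lambda\{b'>a\}=\frac13$, so the ratio is at least $1+2[(1-p)(1-\frac1L)+\frac p3]$.

As $L\to\infty$ these two bounds tend, uniformly in $p$, to $\frac73+\frac{2p}3$, which is increasing, and $3-\frac{4p}3$, which is decreasing. They are equal at $p=\frac13$ with value $\frac{23}9$. So their maximum is at least $\frac{23}9$ for every $p$, and the distortion is at least $\frac{23}9$.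

**Single-voter-sampling rules: distortion $\ge\sqrt5$.** Take two candidates $a,b$. A fraction $w$ of the voters ranks $a$ first and $1-w$ ranks $b$ first, with $w$ rational and $w\to\frac{\sqrt5-1}2$, so that in the limit $w^2=1-w$. There are four possible maps $f$, and (6) gives:

* always $a$: with $A=\{b\}$ the ratio is $1+\frac{2(1-w)}w=\frac2w-1\to\sqrt5$;
* always $b$: with $A=\{a\}$ it is $1+\frac{2w}{1-w}\to2+\sqrt5$;
* the voter's top: with $A=\{a\}$ it is $w+(1-w)\big(1+\frac{2w}{1-w}\big)=1+2w\to\sqrt5$;
* the voter's bottom: with $A=\{a\}$ it is $(1-w)+w\big(1+\frac{2w}{1-w}\big)=1+\frac{2w^2}{1-w}\to3$.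

So the distortion of every such rule is at least $\sqrt5$, which completes the proof of Theorem C. $\blacksquare$
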